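\title{The Lubell mass of subsets of a grid\\ with a forbidden induced subposet}

\begin{abstract}
Let $P$ be a finite poset and let $S$ be a subset of the grid $[k]^n$, $n\ge\dim P$, that contains no induced copy of $P$. The Lubell mass of $S$ is the sum, over the levels of the grid, of the proportion of the level that $S$ occupies. We prove the conjecture that this mass is at most $C(P)\log k$ for $k\ge2$. For $n\ge2$ we obtain the stronger bound $C(P)\bigl(1+\frac{\log k}{\log n}\bigr)$, which is sharp up to the constant for every $P$ that is not a weak order; for weak orders we also determine the order of magnitude. The proof places random low-dimensional boxes in the grid and arranges the boxes themselves in the pattern of a second grid.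
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $[k]=\{1,\dots,k\}$. The \emph{grid} $[k]^n$ is the set of $n$-tuples of elements of $[k]$ with the pointwise order: $x\le y$ if and only if $x_i\le y_i$ for all $i\in[n]$. For $k=2$ it is the Boolean lattice of subsets of an $n$-element set. A subset of a poset is a \emph{copy} of a poset $P$ if it is isomorphic to $P$ with the induced order; thus incomparable pairs of $P$ must correspond to incomparable pairs. A set is \emph{$P$-free} if it contains no copy of $P$. The (Dushnik--Miller) \emph{dimension} $\dim P$ of a finite poset $P$ is the least positive integer $d$ such that the order of $P$ is the intersection of $d$ linear orders on its ground set.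

Every subset of $[k]^n$ has dimension at most $n$: for each $i$, order it by the $i$-th coordinate and break ties by a fixed linear extension; two incomparable points are then put in opposite orders by two of these $n$ linear extensions. So for $n<\dim P$ the whole grid is $P$-free, and questions about $P$-free sets have content only for $n\ge\dim P$. In that range the following is known.

\begin{theorem}\label{thm:size}
For every finite poset $P$ there is a constant $C_P$ such that for all positive integers $k,n$ with $n\ge\dim P$, every $P$-free set $S\subseteq[k]^n$ satisfies $|S|\le C_Pw$, where $w$ is the size of the largest antichain of $[k]^n$.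
\end{theorem}

Cardinality does not see the small levels near the bottom and the top of the grid. The \emph{levels} of $[k]^n$ are the antichains $A_j=\{x\in[k]^n: x_1+\dots+x_n=j+n\}$, $0\le j\le kn-n$, and the \emph{Lubell mass} of $S\subseteq[k]^n$ is
\[
L_{[k]^n}(S)=\sum_{j=0}^{kn-n}\frac{|S\cap A_j|}{|A_j|}.
\]
We write $L(S)$ when the grid is understood. Every level has mass $1$, and the whole grid has mass $kn-n+1$. There is a random maximal chain whose point on each level is uniformly distributed (Lemma~\ref{lem:chain}), and $L(S)$ is the expected number of points of $S$ on it. Hence an antichain has mass at most $1$, and if $P$ is a chain, a $P$-free set has mass at most $|P|-1$.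

Since $|S|\le L(S)\max_j|A_j|$, a bound $L(S)\le C(P)$ would imply Theorem~\ref{thm:size}, and after the case of chains it is the natural first guess. It is false. If $P$ is not a chain, the boundary chain $\{(1,i):i\in[k]\}$ of $[k]^2$ is $P$-free, it meets the levels of sizes $1,2,\dots,k$, and its mass is
\begin{equation}\label{eq:harmonic}
1+\tfrac12+\dots+\tfrac1k\ge\log k
\end{equation}
(all logarithms without a base are natural). For fixed $n$ nothing worse than $\log k$ can happen; this is the second known result.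

\begin{theorem}\label{thm:fixedn}
For every finite poset $P$ and every integer $n\ge\dim P$ there are constants $C(P)$ and $\alpha_n$, the latter depending on $n$, such that for every $k\ge2$ every $P$-free set $S\subseteq[k]^n$ satisfies $L(S)\le C(P)\alpha_n\log k$.
\end{theorem}

The question is whether the dependence on $n$ can be removed. The following conjecture is posed in \cite{Tomon}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every finite poset $P$ there is a constant $C(P)$ such that for all integers $k\ge2$ and $n\ge\dim P$, every $P$-free set $S\subseteq[k]^n$ satisfies $L_{[k]^n}(S)\le C(P)\log k$.}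

\subsection{Results}

We prove the conjecture in a stronger form: a large dimension helps.

\begin{theorem}\label{thm:main}
For every finite poset $P$ there is a constant $C(P)$ such that for all $k\ge2$, all $n\ge\max(2,\dim P)$ and all $P$-free sets $S\subseteq[k]^n$,
\[
L_{[k]^n}(S)\le C(P)\Bigl(1+\frac{\log k}{\log n}\Bigr).
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
For every finite poset $P$ there is a constant $C'(P)$ such that $L_{[k]^n}(S)\le C'(P)\log k$ for all $k\ge2$, $n\ge\dim P$ and $P$-free $S\subseteq[k]^n$.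
\end{corollary}

\begin{proof}
For $n\ge2$ we have $1+\frac{\log k}{\log n}\le\frac{2}{\log2}\log k$. If $n=1$, then $\dim P=1$, so $P$ is a chain; the levels are single points and $L(S)=|S|\le|P|-1\le\frac{|P|-1}{\log2}\log k$.
\end{proof}

A poset is a \emph{weak order} if it is an ordinal sum of antichains, that is, if its elements can be given integer heights so that $x<y$ exactly when the height of $x$ is smaller than the height of $y$. Chains and antichains are weak orders, and restricting the height function shows that an induced subposet of a weak order is a weak order. Whether Theorem~\ref{thm:main} is sharp depends on this property.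

\begin{theorem}\label{thm:sharp}
Let $P$ be a finite poset and $k\ge2$.
\begin{itemize}
\item[(a)] If $P$ is a chain, then $L(S)\le|P|-1$ for all $n\ge1$ and all $P$-free $S\subseteq[k]^n$.
\item[(b)] If $P$ is not a weak order, then for all $n\ge2$ there is a $P$-free set $S\subseteq[k]^n$ with $L(S)\ge\frac1{12}\bigl(1+\frac{\log k}{\log n}\bigr)$.
\item[(c)] If $P$ is a weak order but not a chain, then for $n\ge3$ every $P$-free $S\subseteq[k]^n$ has $L(S)\le C(P)$, while for $n=2$ the maximum of $L(S)$ over $P$-free $S$ lies between $\log k$ and $C(P)\log k$.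
\end{itemize}
\end{theorem}

We begin with part (b), in Section~\ref{sec:lower}, because the example explains the shape of the bound. Section~\ref{sec:tools} collects standard tools. The method is developed in Section~\ref{sec:grid} on the lowest levels, where the grid is essentially a Boolean lattice. Sections~\ref{sec:dist}--\ref{sec:irregular} carry it to the higher levels and complete the proof of Theorem~\ref{thm:main}. Section~\ref{sec:weak}, on weak orders, is not needed for the conjecture.

\subsection{Notation}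

Put $K=k-1\ge1$ and $Q=\{0,\dots,K\}$. We shift coordinates by $1$ and work in $Q^n$, so that $A_j=\{x\in Q^n:|x|=j\}$ with $|x|=\sum_ix_i$, and $L(X)=\sum_{x\in X}1/|A_{|x|}|$ is additive in $X$. Let $\|x\|^2=\sum_ix_i^2$ and $a_m(u)=|\{y\in Q^m:|y|=u\}|$, so $|A_j|=a_n(j)$. Counting solutions of $x_1+\dots+x_n=j$ in nonnegative integers gives
\begin{equation}\label{eq:level}
|A_j|\le\binom{j+n-1}{n-1},\qquad\text{with equality if } j\le K.
\end{equation}
The letters $C,c$ denote positive constants that may change from line to line and depend only on $P$ and on an integer parameter $d$, which is always determined by $P$ in the end; they never depend on $n$ or $k$. ``$n$ large'' means $n\ge n_0(P,d)$. The constants $c_0,c_1,c_2,C_0$ are absolute, and $C_P$ is the constant of Theorem~\ref{thm:size}.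

\section{Weak orders of large mass}\label{sec:lower}

If $P$ is not a weak order, every weak order in the grid is $P$-free. To make its mass large we stack antichains, each of which fills a constant proportion of its level. A point of level $j$ has all coordinates at most $j$, and it will turn out that for at least half of the points of a level $j'\approx2n^2j$ all coordinates exceed $j$. So one may go up by a factor $2n^2$ at a time, and there is room for about $\log k/\log(2n^2)$ steps. For $n=2$ the antichains are the middle three quarters of the levels $7,63,511,\dots$: of the $8^{i+1}$ points with $x_1+x_2=8^{i+1}-1$, exactly $6\cdot8^i$ have both coordinates at least $8^i$.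

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Let $b=2n^2$ and let $I\ge0$ be the largest integer with $b^I\le k$. For $0\le i<I$ let $j_i=b^{i+1}-1\le K$ and
\[
S_i=\{x\in A_{j_i}: x_1,\dots,x_n\ge b^i\}.
\]
Each $S_i$ is an antichain whose points have all coordinates in $[b^i,b^{i+1}-1]$, so every point of $S_i$ lies below every point of $S_{i'}$ for $i<i'$. Thus $S=\bigcup_iS_i$ is a weak order, hence $P$-free. Subtracting $b^i$ from each coordinate maps $S_i$ bijectively onto the level $j_i-nb^i\ge0$, so by \eqref{eq:level}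
\[
\frac{|S_i|}{|A_{j_i}|}=\prod_{l=1}^{n-1}\frac{j_i-nb^i+l}{j_i+l}\ge\Bigl(1-\frac{nb^i}{b^{i+1}}\Bigr)^{n-1}\ge1-\frac{n^2}{b}=\frac12 .
\]
Since $b\le n^3$, we have $I\ge\lfloor z\rfloor$ with $z=\frac{\log k}{3\log n}$, and $L(S)\ge\frac12\lfloor z\rfloor$. A single level is also $P$-free and has mass $1$. It remains to note that $\max(1,\frac12\lfloor z\rfloor)\ge\frac{1+z}4\ge\frac1{12}\bigl(1+\frac{\log k}{\log n}\bigr)$: for $z<3$ we have $\frac{1+z}4<1$, and for $z\ge3$ we have $\frac12\lfloor z\rfloor\ge\frac{z-1}2\ge\frac{1+z}4$.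
\end{proof}

If $P$ is itself a weak order, this construction is not available, and the chain in \eqref{eq:harmonic} is special to the plane: for $n\ge3$ a chain has mass at most $\sum_{j\ge0}1/\binom{j+2}{2}=2$ on the levels $j\le K$, by \eqref{eq:level}. This is a first hint of the dichotomy in Theorem~\ref{thm:sharp}(c).

\section{Tools and reductions}\label{sec:tools}

We use Theorem~\ref{thm:size} only in the following form, and almost always in a bounded dimension $d$.

\begin{lemma}\label{lem:box}
Let $d\ge\dim P$. A $P$-free subset of a poset isomorphic to a product of $d$ chains, each with at most $w$ elements, has at most $C_Pw^{d-1}$ elements.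
\end{lemma}

\begin{proof}
We may assume that $w$ is an integer and that the poset is a subposet of $[w]^d$. The grid $[w]^d$ is a union of $w^{d-1}$ chains (fix the last $d-1$ coordinates), so its antichains have at most $w^{d-1}$ elements. Apply Theorem~\ref{thm:size}.
\end{proof}

\subsection*{Log-concave sequences}
A finitely supported sequence $(p(j))_{j\in\mathbb Z}$ is \emph{log-concave} if it is nonnegative, its support is an interval, and $p(j)^2\ge p(j-1)p(j+1)$ for all $j$. Then $p(j+1)/p(j)$ is nonincreasing on the support; hence so is $p(j+r)/p(j)$ for each $r\ge1$, and $p$ is unimodal. Convolutions of log-concave sequences are log-concave \cite{Hoggar}. Since $a_n$ is the $n$-fold convolution of the indicator of $Q$, it is log-concave. It is also symmetric about $Kn/2$, and therefore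
\begin{equation}\label{eq:mono}
|A_i|\le|A_j|\qquad\text{for } 0\le i\le j\le Kn/2 .
\end{equation}
Indeed, if $a_n(j+1)<a_n(j)$ with $j+1\le Kn/2$, then $a_n$ decreases strictly from $j$ on, contradicting $a_n(Kn-j)=a_n(j)$.

\subsection*{Uniform random chains}
A ranked poset with levels $\Lambda_0,\Lambda_1,\dots$ has the \emph{normalized matching property} if for every $u$ and every $X\subseteq\Lambda_u$ the set $X^+$ of elements of $\Lambda_{u+1}$ lying above some element of $X$ satisfies $|X^+|/|\Lambda_{u+1}|\ge|X|/|\Lambda_u|$. A product of ranked posets that have log-concave level sizes and the normalized matching property again has both properties \cite{Harper,HK}. The chain $Q$ has both, so $Q^m$ has both.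

\begin{lemma}\label{lem:chain}
For every $m\ge1$ there is a random chain $C(0)<C(1)<\dots<C(Km)$ in $Q^m$ such that $C(u)$ is uniformly distributed on $\{y\in Q^m:|y|=u\}$ for each $u$.
\end{lemma}

\begin{proof}
Fix $u$. Replace each point of level $u$ by $a_m(u+1)$ clones and each point of level $u+1$ by $a_m(u)$ clones, and join clones of comparable points. A set of lower clones with underlying set $X$ has at most $|X|a_m(u+1)$ members and $|X^+|a_m(u)\ge|X|a_m(u+1)$ neighbors, so Hall's theorem gives a perfect matching. A uniformly random edge of it yields a comparable pair whose two points are uniform on their levels. Run the Markov chain whose step from level $u$ to level $u+1$ is the conditional law of the upper point of this pair given the lower one.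
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
With the chain $C$ of Lemma~\ref{lem:chain} in $Q^n$ we have $L(S)=\sum_j\mathbb P(C(j)\in S)=\mathbb E|S\cap C|$, and $|S\cap C|\le|P|-1$ because $S$ contains no chain of $|P|$ elements.
\end{proof}

\subsection*{A tail bound}

\begin{lemma}\label{lem:tail}
Let $\xi_1,\dots,\xi_n$ be independent with values in $[0,M]$ and $\mathbb E\sum_i\xi_i\le\eta$. Then $\mathbb P\bigl(\sum_i\xi_i\ge e^2\eta\bigr)\le e^{-7\eta/M}$.
\end{lemma}

\begin{proof}
By convexity $e^{2\xi_i/M}\le1+(e^2-1)\xi_i/M$, so $\mathbb E\,e^{2\sum\xi_i/M}\le e^{(e^2-1)\eta/M}$. Markov's inequality bounds the probability by $e^{(e^2-1-2e^2)\eta/M}$, and $e^2+1\ge7$.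
\end{proof}

\subsection*{Reductions for Theorem~\ref{thm:main}}
If $\dim P=1$, then $P$ is a chain and Theorem~\ref{thm:sharp}(a) applies. Let $d=\dim P\ge2$. For the finitely many $n$ with $d\le n<n_0$, Theorem~\ref{thm:fixedn} gives $L(S)\le C\log k\le C\log n_0\cdot\frac{\log k}{\log n}$. So we may assume that $n$ is large. The map $x\mapsto(K-x_i)_i$ reverses the order, sends $A_j$ to $A_{Kn-j}$, and sends $P$-free sets to $P^*$-free sets, where the dual poset $P^*$ has the same dimension as $P$. Applying the result to both $P$ and $P^*$, it suffices to bound the mass of $S$ on the levels $j\le Kn/2$.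

\section{One box, and a grid of boxes}\label{sec:grid}

\subsection{One box per scale}

Lemma~\ref{lem:box} says that a $P$-free set takes at most $C_P w^{d-1}$ points from a box $[w]^d$, about as many as a bounded number of its levels. Two examples show how this bounds the mass and what is lost.

\begin{example}[fixed $n$]\label{ex:fixed}
Let $n\ge\max(2,\dim P)$ and let $Y\ge1$ be an integer. The points with $Y\le|x|<2Y$ lie in a box of side $w=\min(2Y,k)$, so $S$ has at most $C_Pw^{n-1}$ of them. Put $u=\min(Y,K)$; then $w\le2(u+1)$, and by \eqref{eq:mono} and \eqref{eq:level} each level $j$ with $Y\le j\le Kn/2$ has at least $|A_u|\ge(u+1)^{n-1}/(n-1)!$ points. So these levels carry mass at most $C_P2^{n-1}(n-1)!$. Summing over $Y=1,2,4,\dots$ gives a bound of the form in Theorem~\ref{thm:fixedn}. There are two losses: a factor that grows with $n$, and the number of scales.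
\end{example}

\begin{example}[Boolean lattice, $\dim P\le2$]\label{ex:boolean}
Let $k=2$, regard points as subsets of $[n]$, and let $4w\le n$. Choose distinct elements $c_{1,1},\dots,c_{1,2w},c_{2,1},\dots,c_{2,2w}$ of $[n]$ uniformly at random and let $\mathcal B$ consist of the sets $X(u)=\{c_{1,i}:i\le u_1\}\cup\{c_{2,i}:i\le u_2\}$, $0\le u_1,u_2<2w$. This is a copy of $[2w]^2$, so $|S\cap\mathcal B|\le2C_Pw$. Each $X(u)$ is uniform on its level, and each level $j\in[w,2w)$ is met by the $w$ sets $X(u_1,j-u_1)$, $0\le u_1<w$. With $S_w$ the part of $S$ on these levels, $wL(S_w)\le\mathbb E|S\cap\mathcal B|\le2C_Pw$, so $L(S_w)\le2C_P$.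
\end{example}

A random box of bounded dimension has removed the first loss. The second remains: summing over $w=1,2,4,\dots$ gives order $\log n$, while the conjecture for $k=2$ asks for a constant.

\subsection{The index poset}

Read Example~\ref{ex:boolean} differently. A random variable $Z$ with $0\le Z\le z$ satisfies $\mathbb P(Z>0)\ge\mathbb EZ/z$, so the box meets $S$ with probability at least $L(S_w)/(2C_P)$. If many scales carry mass, then many boxes meet $S$ at once, and we may pick one point of $S$ from each and hope to see a copy of $P$. If the boxes are merely stacked, one entirely above the other, the chosen points form a chain, and the sets of Section~\ref{sec:lower} show that nothing can follow in general. We need many boxes at each scale, and the relations between boxes must follow a poset with layers of equal size in which a $P$-free set is no larger than a bounded number of layers. A slab of a $d$-dimensional grid has these properties. For $d\ge2$ and $\ell\ge1$ let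
\[
T=\Bigl\{g\in\mathbb Z^d:\ 1\le g_a\le\ell\ \ (a<d),\quad d\ell\le\sum_ag_a\le d\ell+\ell-1\Bigr\},\qquad s(g)=\sum_ag_a-d\ell,
\]
with the pointwise order; see Figure~\ref{fig:T}. For $g\in T$ we have $\ell\le g_d\le(d+1)\ell$, so $T\subseteq[(d+1)\ell]^d$. Each layer $T_s=\{g\in T:s(g)=s\}$, $0\le s<\ell$, has exactly $\ell^{d-1}$ elements, since $g_1,\dots,g_{d-1}$ are free and determine $g_d$. If $g<g'$, then $s(g)<s(g')$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \s in {0,1,2} { \foreach \a in {1,2,3,4} { \draw ({\a-\s/2},\s) -- ({\a-\s/2-0.5},{\s+1}); } }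
\foreach \s in {0,1,2} { \foreach \a in {1,2,3} { \draw ({\a-\s/2},\s) -- ({\a-\s/2+0.5},{\s+1}); } }
\foreach \s in {0,1,2,3} { \foreach \a in {1,2,3,4} { \fill ({\a-\s/2},\s) circle (2pt); } \node at (5,\s) {$T_{\s}$}; }
\node[below] at (1,0) {\small $(1,7)$};
\node[below] at (2,0) {\small $(2,6)$};
\node[below] at (3,0) {\small $(3,5)$};
\node[below] at (4,0) {\small $(4,4)$};
\end{tikzpicture}
\caption{Hasse diagram of the index poset $T=\{g\in\mathbb Z^2:1\le g_1\le4,\ 8\le g_1+g_2\le11\}$ (the case $d=2$, $\ell=4$). An edge up and to the right increases $g_1$ by one, an edge up and to the left increases $g_2$ by one. Each layer $T_s$, on which $g_1+g_2=8+s$, has four elements.}\label{fig:T}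
\end{figure}

\begin{lemma}[grid of boxes]\label{lem:grid}
Let $d\ge\max(2,\dim P)$ and $\ell\ge1$, and let $S$ be a $P$-free subset of a finite poset $\Omega$. Let $\mathcal B_g$ $(g\in T)$ be random subsets of $\Omega$ and let $E$ be an event with $\mathbb P(E)\ge1-1/\ell$ on which, for all $g,g'\in T$, $x\in\mathcal B_g$ and $x'\in\mathcal B_{g'}$,
\begin{itemize}
\item[(A)] $g<g'$ implies $x<x'$;
\item[(B)] $g\not\le g'$ implies $x\not\le x'$.
\end{itemize}
If $\mathbb P(S\cap\mathcal B_g\ne\emptyset)\ge\pi_{s(g)}$ for all $g\in T$, then $\sum_{s=0}^{\ell-1}\pi_s\le C_P(d+1)^{d-1}+1$.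
\end{lemma}

\begin{proof}
Let $\mathcal N=\{g\in T:S\cap\mathcal B_g\ne\emptyset\}$. Suppose that $E$ holds and that $g_1,\dots,g_{|P|}\in\mathcal N$ form a copy of $P$; pick $x_i\in S\cap\mathcal B_{g_i}$. For $i\ne j$, either $g_i<g_j$ and $x_i<x_j$, or $g_i\not\le g_j$ and $x_i\not\le x_j$. So the $x_i$ are distinct and form a copy of $P$ in $S$, which is impossible. Thus $\mathcal N$ is $P$-free on $E$, and $|\mathcal N|\le C_P((d+1)\ell)^{d-1}$ by Lemma~\ref{lem:box}. Off $E$ we use $|\mathcal N|\le\ell^d$. Hence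
\[
\ell^{d-1}\sum_s\pi_s\le\mathbb E|\mathcal N|\le C_P(d+1)^{d-1}\ell^{d-1}+\ell^d\cdot\ell^{-1}.\qedhere
\]
\end{proof}

So $\ell$ scales together cost a constant, provided that we can build boxes obeying (A) and (B). In the Boolean lattice this is done with marks. Reserve one element $e_g$ of $[n]$ for each $g\in T$, let all boxes share the same chains $c_{b,1},c_{b,2},\dots$, let the layer $s(g)$ decide the range of the parameters $u_b$, and add to every set of $\mathcal B_g$ the marks $e_{g'}$ with $g'\le g$. For $d=\ell=2$ we have $T_0=\{(1,3),(2,2)\}$ and $T_1=\{(1,4),(2,3)\}$, and the sets of marks are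
\[
(1,3):\ \{e_{13}\},\qquad(2,2):\ \{e_{22}\},\qquad(1,4):\ \{e_{13},e_{14}\},\qquad(2,3):\ \{e_{13},e_{22},e_{23}\}.
\]
The sets of $\mathcal B_{(2,2)}$ are contained in those of $\mathcal B_{(2,3)}$, because both the marks and the initial segments of the chains grow; they are not contained in those of $\mathcal B_{(1,4)}$, which miss $e_{22}$.

\subsection{The levels below $n^{1/4}$}

On low levels almost every point of $Q^n$ is a $0$--$1$ vector, so the construction with marks is all that is needed. The marks shift the level of a set, but the scales grow geometrically, so the shift is small compared with the side of the box and can be absorbed in one parameter.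

\begin{lemma}\label{lem:low}
Let $d\ge\max(2,\dim P)$, let $n$ be large and let $S\subseteq Q^n$ be $P$-free. Then $L(\{x\in S:|x|<n^{1/4}\})\le C$.
\end{lemma}

\begin{proof}
\emph{Reduction to the Boolean lattice.} By \eqref{eq:level}, the proportion of $A_j$ outside $\{0,1\}^n$ is at most
\[
1-\frac{\binom nj}{\binom{n+j-1}{j}}=1-\prod_{i=0}^{j-1}\Bigl(1-\frac{j-1}{n+j-1-i}\Bigr)\le\frac{j^2}n,
\]
and the sum of $j^2/n$ over $j<n^{1/4}$ is at most $1$. Let $F=S\cap\{0,1\}^n$, a $P$-free family of subsets of $[n]$, and let $\phi_j$ be the proportion of the $j$-element subsets that belong to $F$. Since $|A_j|\ge\binom nj$, it suffices to show $\sum_{j<n^{1/4}}\phi_j\le C$.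

\emph{Scales.} Let $B=4d^2$ and let $\ell$ be minimal with $2dB^{d+\ell}>n^{1/4}$. For $n$ large $\ell\ge2$, so by minimality $2dB^{d+\ell}\le Bn^{1/4}$ and $\ell\le\log n$. For $q\in\{1,2d\}$ and $0\le s<\ell$ put
\[
z_s=qB^{d+s},\qquad\Delta_{q,s}=[2dz_s,Bz_s),\qquad M_{q,s}=\sum_{j\in\Delta_{q,s}}\phi_j .
\]
The intervals $\Delta_{1,s}=[2dB^{d+s},B^{d+s+1})$ and $\Delta_{2d,s}=[B^{d+s+1},2dB^{d+s+1})$ tile $[2dB^{d+s},2dB^{d+s+1})$, so all of them together cover $[2dB^d,n^{1/4}]$. The levels $j<2dB^d$ contribute at most $2dB^d$. (Two values of $q$ are needed because a box with parameters in $[z_s,Bz_s)$ will serve only the levels in $\Delta_{q,s}$.) Fix $q$; we show $\sum_sM_{q,s}\le C$.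

\emph{Boxes.} Take symbols $e_g$ $(g\in T)$ and $c_{b,i}$ $(b\in[d],\ 1\le i\le2dB^{d+\ell})$ and inject them uniformly at random into $[n]$; this is possible for $n$ large, as there are at most $(\log n)^d+dBn^{1/4}$ symbols. For $g\in T_s$ let $\mathcal B_g$ consist of the sets
\[
X(g,u)=\{e_{g'}:g'\in T,\ g'\le g\}\cup\bigcup_{b=1}^d\{c_{b,i}:i\le u_b\},\qquad u\in\bigl([z_s,Bz_s)\cap\mathbb Z\bigr)^d .
\]
This is a product of $d$ chains with fewer than $Bz_s$ elements each, so $|F\cap\mathcal B_g|\le C_P(Bz_s)^{d-1}$. Condition (A) holds: if $g<g'$, with layers $s<s'$, the marks of $g$ are among those of $g'$ and $u_b<Bz_s\le z_{s'}\le u'_b$. Condition (B) holds because $e_g\in X(g,u)$ and $e_g\notin X(g',u')$ if $g\not\le g'$.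

\emph{Hitting probability.} Let $\kappa_g$ be the number of marks in $X(g,u)$. Every $g'\le g$ in $T$ is $g-v$ with $v\ge0$ and $\sum_av_a\le s$, so $\kappa_g\le\binom{s+d}d\le2^{s+d}\le z_s$. Let $j\in\Delta_{q,s}$. Then $(2d-1)z_s\le j-\kappa_g<Bz_s$. For any integers $u_1,\dots,u_{d-1}\in[z_s,2z_s)$ the number $u_d=j-\kappa_g-\sum_{b<d}u_b$ satisfies $u_d\ge(2d-1)z_s-2(d-1)z_s=z_s$ and $u_d<Bz_s$. So $\mathcal B_g$ has at least $z_s^{d-1}$ sets of size $j$. Each is the image of a fixed $j$-set of symbols, hence a uniform $j$-subset of $[n]$. Therefore $\mathbb E|F\cap\mathcal B_g|\ge z_s^{d-1}M_{q,s}$ and $\mathbb P(F\cap\mathcal B_g\ne\emptyset)\ge M_{q,s}/(C_PB^{d-1})$. Lemma~\ref{lem:grid}, with $E$ the sure event, gives $\sum_sM_{q,s}\le C$.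
\end{proof}

\section{Log-concave laws and truncated geometric variables}\label{sec:dist}

On higher levels a uniform point of $A_j$ is no longer a $0$--$1$ vector. We describe it as a vector of independent coordinates conditioned on their sum. For $0<\theta\le1$ let $P_\theta(v)=\theta^v/Z$ for $v\in Q$, where $Z=\sum_{v=0}^K\theta^v$, and let $\mu=\mu(\theta)$ and $V=V(\theta)$ be its mean and variance. For the product measure $P_\theta^m$ on $Q^m$,
\begin{equation}\label{eq:tilt}
P_\theta^m(y)=\theta^{|y|}Z^{-m},\qquad P_\theta^m(|y|=u)=a_m(u)\theta^uZ^{-m}.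
\end{equation}
So $P_\theta^m$ is uniform on each level when conditioned on it, and the law of $|y|$ is log-concave, with mean $m\mu$ and variance $mV$. Since $\frac{\partial}{\partial\theta}\log P_\theta(v)=(v-\mu)/\theta$, we have for $X\sim P_\theta$ and any function $\varphi$
\begin{equation}\label{eq:deriv}
\frac{d}{d\theta}\,\mathbb E\varphi(X)=\frac{\mathrm{Cov}(\varphi(X),X)}{\theta}.
\end{equation}
In particular $d\mu/d\theta=V/\theta>0$, and $\mu$ maps $(0,1]$ increasingly and bijectively onto $(0,K/2]$. This is why we reduced to the levels $j\le Kn/2$.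

To pass between $P_\theta^n$ and the uniform measure on a level we need the probability of a single level near the mean, with constants that do not depend on $n$, $K$, $\theta$. Log-concavity provides this.

\begin{lemma}\label{lem:local}
There are absolute constants $C_0\ge1$, $c_0>0$ and $0<c_1\le1$ with the following property. Let $X$ be an integer random variable with log-concave probability mass function $p$ and variance $\sigma^2\ge1$. Then $\max p\le C_0/\sigma$, and $p(j)\ge c_0/\sigma$ for every integer $j$ with $|j-\mathbb EX|\le c_1\sigma$.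
\end{lemma}

\begin{proof}
In this proof $C$ is absolute. Let $M=p(j_0)=\max p$, and let $r_+$ and $r_-$ be the least positive integers with $p(j_0+r_+)\le M/2$ and $p(j_0-r_-)\le M/2$. There are $r_++r_--1$ values exceeding $M/2$, so $(r_++r_--1)M/2<1$ and $r_++r_-\le3/M$. By log-concavity $p(j_0+(q+1)r_+)\le\frac12p(j_0+qr_+)$ for $q\ge0$, and $p$ is nonincreasing on $[j_0,\infty)$; so $p(j_0+i)\le M2^{-q}$ for $qr_+\le i<(q+1)r_+$. The same holds to the left of $j_0$ with $r_-$. Hence for $a\in\{2,4\}$
\[
\mathbb E|X-j_0|^a\le\sum_{q\ge0}M2^{-q}(q+1)^a\bigl(r_+^{a+1}+r_-^{a+1}\bigr)\le CM^{-a}.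
\]
With $a=2$ we get $\sigma^2\le\mathbb E(X-j_0)^2\le CM^{-2}$, that is, $M\le C/\sigma$. Conversely, by Chebyshev's inequality $\frac34\le\mathbb P(|X-\mathbb EX|<2\sigma)\le(4\sigma+1)M\le5\sigma M$, so $M^{-1}\le7\sigma$. Let $Y=X-\mathbb EX$. In $L^4$ norm $\|Y\|_4\le\|X-j_0\|_4+|\mathbb EX-j_0|\le2\|X-j_0\|_4$, so $a=4$ gives $\mathbb EY^4\le C\sigma^4$. Choose $C_0\ge1$ with $M\le C_0/\sigma$ and $\mathbb EY^4\le C_0\sigma^4$, and put $c_1=1/(4\sqrt{C_0})$.

We show that both tails beyond $c_1\sigma$ have constant probability. By H\"older's inequality $\sigma^2\le(\mathbb E|Y|)^{2/3}(\mathbb EY^4)^{1/3}$, so $\mathbb E|Y|\ge\sigma/\sqrt{C_0}=4c_1\sigma$, and $\mathbb EY_+=\mathbb EY_-\ge2c_1\sigma$ because $\mathbb EY=0$. By the Cauchy--Schwarz inequality $2c_1\sigma\le\mathbb EY_+\le c_1\sigma+\sigma\,\mathbb P(Y>c_1\sigma)^{1/2}$. Thus $\mathbb P(Y>c_1\sigma)\ge c_1^2$, and the same argument applies to $-Y$.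

Let $|j-\mathbb EX|\le c_1\sigma$. Replacing $X$ by $-X$ if necessary, assume $j\ge j_0$, so that $p\le p(j)$ on $[j,\infty)$. With $\gamma=\sqrt2/c_1$, Chebyshev's inequality gives $\mathbb P(Y>\gamma\sigma)\le c_1^2/2$. The interval $[j,\mathbb EX+\gamma\sigma]$ contains at most $(\gamma+1)\sigma+1\le(\gamma+2)\sigma$ integers, so
\[
c_1^2\le\mathbb P(Y>c_1\sigma)\le\mathbb P(j\le X\le\mathbb EX+\gamma\sigma)+\tfrac12c_1^2\le(\gamma+2)\sigma p(j)+\tfrac12c_1^2 .
\]
Take $c_0=c_1^2/(2\gamma+4)$.
\end{proof}

The next lemma says that $P_\theta$ behaves like an untruncated geometric law of the same mean, uniformly in $K$.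

\begin{lemma}\label{lem:geom}
Let $X\sim P_\theta$ with $0<\theta\le1$.
\begin{itemize}
\item[(a)] $\mathbb P(X\ge a+b)\le\mathbb P(X\ge a)\,\mathbb P(X\ge b)$ for integers $a,b\ge0$.
\item[(b)] $\mathbb EX^2\le\mu+2\mu^2$.
\item[(c)] $\max_vP_\theta(v)\le1/(1+\mu)$, and $\mu(1+\mu)/250\le V\le\mu(1+\mu)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $a>K$ both sides vanish. For $a\le K$, dividing numerator and denominator by $\theta^a$ gives $\mathbb P(X\ge a+b\mid X\ge a)=\mathbb P(X\ge b\mid X\le K-a)$. This is at most $\mathbb P(X\ge b)$, since $\mathbb P(X<b\mid X\le K-a)$ equals $1$ or $\mathbb P(X<b)/\mathbb P(X\le K-a)$.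

(b) The number of pairs $a,b\ge1$ with $a+b\le X$ is $\binom X2$, so by (a) $\mathbb E\binom X2=\sum_{a,b\ge1}\mathbb P(X\ge a+b)\le\mu^2$.

(c) The upper bound on $V$ is (b). We have $\mathbb P(X\ge1)=\theta(Z-\theta^K)/Z\le\theta$, so (a) gives $\mathbb P(X\ge a)\le\theta^a$, whence $\mu=\sum_{a=1}^K\mathbb P(X\ge a)\le Z-1$ and $\max_vP_\theta(v)=1/Z\le1/(1+\mu)$. Let $X'$ be an independent copy of $X$, so $V=\frac12\mathbb E(X-X')^2$. If $\mu\le10$, then $V\ge\frac12\mathbb P(X\ne X')\ge\frac{\mu}{2(1+\mu)}\ge\frac{\mu(1+\mu)}{242}$. If $\mu>10$, put $\gamma=(1+\mu)/4$; then $\mathbb P(|X-X'|<\gamma)\le\frac{2\gamma+1}{1+\mu}\le0.6$, so $V\ge\frac12\cdot0.4\,\gamma^2=(1+\mu)^2/80$.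
\end{proof}

In Section~\ref{sec:boxes} the role of the marks is played by events $\{X\ge h\}$ for a threshold $h$ that stays fixed while $\mu$ ranges over an interval $[\mu_*,\beta\mu_*]$. We need the probability of this event to stay away from $0$ and $1$ and to grow at a definite rate.

\begin{lemma}\label{lem:threshold}
Let $\beta\ge1$, $0<\mu_*\le\mu(\theta)\le\beta\mu_*$, $h=\lceil\mu_*/2\rceil$ and $p=P_\theta(X\ge h)$. Then $1\le h\le K$,
\[
p\ge\tfrac13\min(1,\mu),\qquad1-p\ge\frac1{18\beta},\qquad\frac{dp}{d\mu}\ge\frac1{216\beta^2\max(1,\mu)}\quad(h\text{ fixed}).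
\]
\end{lemma}

\begin{proof}
Since $\mu_*\le K/2$, we have $1\le h\le\lceil K/4\rceil\le K$. By Lemma~\ref{lem:geom}(a), $\mathbb P(X\ge a)\le p^i$ for $a\ge ih$, so $\mu=\sum_{a\ge1}\mathbb P(X\ge a)\le h-1+h\sum_{i\ge1}p^i$, that is, $\frac p{1-p}\ge\frac{\mu-h+1}h$. If $h=1$, then $p\ge\frac\mu{1+\mu}\ge\frac12\min(1,\mu)$. If $h\ge2$, then $\mu_*>2$, so $h-1<\mu_*/2\le\mu/2$ and $h\le\mu_*/2+1\le\mu$; hence $\frac p{1-p}\ge\frac12$ and $p\ge\frac13$.

As $P_\theta$ is nonincreasing, $\mathbb P(X<ah)\le a(1-p)$ for integers $a\ge1$. For $a=\lceil(2\mu+1)/h\rceil$ Markov's inequality gives $\mathbb P(X<ah)\ge\frac12$. Using $h\le\mu+1$ and $1+\mu\le1+2\beta h\le3\beta h$,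
\[
1-p\ge\frac1{2a}\ge\frac h{2(2\mu+1+h)}\ge\frac h{6(1+\mu)}\ge\frac1{18\beta}.
\]

By \eqref{eq:deriv}, $\frac{dp}{d\mu}=\mathrm{Cov}(1_{X\ge h},X)/V$, and the covariance equals $p(1-p)\bigl(\mathbb E[X\mid X\ge h]-\mathbb E[X\mid X<h]\bigr)$. Because $P_\theta$ is nonincreasing, $\mathbb E[X\mid X<h]\le\frac{h-1}2$, so the difference is at least $\frac{h+1}2$. Also $2\beta(h+1)\ge\beta\mu_*+2\ge1+\mu$, so $\frac{h+1}2\ge\frac{1+\mu}{4\beta}$. With $V\le\mu(1+\mu)$,
\[
\frac{dp}{d\mu}\ge\frac{\min(1,\mu)}3\cdot\frac1{18\beta}\cdot\frac{1+\mu}{4\beta}\cdot\frac1{\mu(1+\mu)}=\frac1{216\beta^2\max(1,\mu)}.\qedhere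
\]
\end{proof}

\begin{lemma}[monotone coupling]\label{lem:couple}
Let $\emptyset\ne J\subseteq Q$ and $0<\theta_0<\theta_1<\dots\le1$. There is a random sequence $X_0\le X_1\le\cdots$ with $X_s\sim P_{\theta_s}(\,\cdot\mid X\in J)$.
\end{lemma}

\begin{proof}
For each integer $v$, the odds of $\{X\ge v\}$ against $\{X<v\}$ given $X\in J$ are $\sum_{i\in J,\,i\ge v}\theta^{i-v}\big/\sum_{i\in J,\,i<v}\theta^{i-v}$, which is nondecreasing in $\theta$. So the distribution functions $F_s(v)=P_{\theta_s}(X\le v\mid X\in J)$ decrease with $s$. Take $\omega$ uniform on $(0,1)$ and $X_s=\min\{v:F_s(v)\ge\omega\}$.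
\end{proof}

Finally, put
\[
\rho(y)=\sqrt{y+y^2/n}\qquad(y>0).
\]
The function $\rho$ is increasing and $\rho(\lambda y)\le\lambda\rho(y)$ for $\lambda\ge1$. If $y=n\mu(\theta)$ and $\sigma^2=nV(\theta)$, then $\rho(y)^2=n\mu(1+\mu)$, so by Lemma~\ref{lem:geom}(c)
\begin{equation}\label{eq:rho}
\rho(y)^2/250\le\sigma^2\le\rho(y)^2 .
\end{equation}
Thus $P_\theta^n$ spreads over about $\rho(y)$ levels around $y$; by Lemma~\ref{lem:geom}(b), $\mathbb E\|x\|^2\le2\rho(y)^2$ as well.

\section{Random boxes on higher levels}\label{sec:boxes}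

\subsection{A single box}

In Example~\ref{ex:boolean} each direction of the box is a random chain on its own set of coordinates. We keep this, with the chains of Lemma~\ref{lem:chain}, and freeze the remaining coordinates at random values. The points of such a box are not uniform on their levels. By \eqref{eq:tilt}, however, a $P_\theta^n$-random point can be generated block by block, by choosing the sum of each block and then a uniform point of that level; so if the chain parameters range over the window of typical block sums, the box is a fair substitute. The price is that a box serves only about $\sigma$ consecutive levels, and that it can only catch points whose weight is split evenly by a random partition of the coordinates. A point such as $(j,0,\dots,0)$ has all its weight in one block; a bound on $\|x\|$ excludes such points.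

Let $d\ge\max(2,\dim P)$, $n\ge2d$, $m=\lfloor n/(2d)\rfloor\ge n/(4d)$ and $H=1+\sqrt{32000d}$. For $\theta\in(0,1]$, with $\mu=\mu(\theta)$ and $\sigma^2=nV(\theta)$, let
\begin{align*}
I(\theta)&=\{u\in\mathbb Z:0\le u\le Km,\ |u-m\mu|\le H\sigma\},\\
R(\theta)&=\{x\in Q^n:\bigl||x|-n\mu\bigr|\le c_1\sigma,\ \|x\|^2\le16000\sigma^2\}.
\end{align*}
If $\sigma\ge1$, then $I(\theta)$ contains the integer nearest to $m\mu\in[0,Km]$, and $|I(\theta)|\le2H\sigma+1\le(2H+1)\sigma$. The \emph{frame} consists of a uniformly random ordered partition $[n]=J_0\sqcup J_1\sqcup\dots\sqcup J_d$ with $|J_1|=\dots=|J_d|=m$, so that $|J_0|\ge n/2$, and, given the partition, independent chains $C_b$ in $Q^{J_b}$ $(b\in[d])$ as in Lemma~\ref{lem:chain}. For $f\in Q^n$ let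
\[
\mathcal B(\theta,f)=\{y\in Q^n:\ y_i=f_i\ (i\in J_0),\ \ y_{J_b}=C_b(u_b)\text{ for some }u_b\in I(\theta)\ \ (b\in[d])\},
\]
where $y_J$ is the restriction of $y$ to $J$. This is a copy of $[w]^d$ with $w=|I(\theta)|$. Two boxes on the same frame are easy to compare:
\begin{itemize}
\item[(A$'$)] if $f\le f'$ and $\max I(\theta)<\min I(\theta')$, every point of $\mathcal B(\theta,f)$ is strictly below every point of $\mathcal B(\theta',f')$;
\item[(B$'$)] if $f_i>f'_i$ for some $i\in J_0$, no point of $\mathcal B(\theta,f)$ is below or equal to a point of $\mathcal B(\theta',f')$.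
\end{itemize}

\begin{lemma}\label{lem:hit}
Let $mV(\theta)\ge1$, let $f\sim P_\theta^n$ be independent of the frame, and let $\mathcal B=\mathcal B(\theta,f)$. Then $\mathbb P(x\in\mathcal B)\ge c\,\sigma^{d-1}/|A_{|x|}|$ for every $x\in R(\theta)$. Consequently, if $S$ is $P$-free, then
\[
\mathbb E|S\cap\mathcal B|\ge c\,\sigma^{d-1}L(S\cap R(\theta)),\qquad|S\cap\mathcal B|\le C\sigma^{d-1},\qquad\mathbb P(S\cap\mathcal B\ne\emptyset)\ge c\,L(S\cap R(\theta)).
\]
\end{lemma}

\begin{proof}
Note that $\sigma^2\ge mV\ge1$. Let $x\in R(\theta)$, $j=|x|$ and $u_b=|x_{J_b}|=\sum_ix_i1_{i\in J_b}$, an integer in $[0,Km]$. Its mean $jm/n$ is within $\frac mnc_1\sigma\le\sigma$ of $m\mu$. The indicators have variance at most $m/n$ and covariances $\frac{m(m-1)}{n(n-1)}-\frac{m^2}{n^2}\le0$, so $\mathrm{Var}(u_b)\le\frac mn\|x\|^2\le16000\sigma^2$. By Chebyshev's inequality, $u_b\in I(\theta)$ for all $b$ with probability at least $1-16000d/(H-1)^2=\frac12$.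

Condition on such a partition. Then $x\in\mathcal B$ if and only if $f_{J_0}=x_{J_0}$ and $C_b(u_b)=x_{J_b}$ for all $b$. By \eqref{eq:tilt}, $1/a_m(u)=\theta^uZ^{-m}/P_\theta^m(|y|=u)$ and $\theta^jZ^{-n}=P_\theta^n(|y|=j)/|A_j|$, so the conditional probability is
\[
\theta^{|x_{J_0}|}Z^{-|J_0|}\prod_b\frac1{a_m(u_b)}=\frac{P_\theta^n(|y|=j)}{|A_j|}\prod_b\frac1{P_\theta^m(|y|=u_b)}\ge\frac{c_0}{\sigma|A_j|}\Bigl(\frac{\sqrt{mV}}{C_0}\Bigr)^d .
\]
Here we used Lemma~\ref{lem:local} twice: the lower bound for $P_\theta^n$ (variance $\sigma^2\ge1$, $|j-n\mu|\le c_1\sigma$) and the upper bound for $P_\theta^m$ (variance $mV\ge1$). Since $mV\ge\sigma^2/(4d)$, the first claim follows. Summing over $x\in S\cap R(\theta)$ gives the bound on the expectation, Lemma~\ref{lem:box} gives $|S\cap\mathcal B|\le C_P((2H+1)\sigma)^{d-1}$, and the third bound is the quotient of the first two.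
\end{proof}

\subsection{Hiding the marks}

We want boxes $\mathcal B(\theta_{s(g)},f(g))$, $g\in T$, on a common frame. By (A$'$), (B$'$) and Lemma~\ref{lem:hit} we need, for each coordinate $i$, a random function $f_i:T\to Q$ that is increasing, has $f_i(g)\sim P_{\theta_{s(g)}}$ exactly, and separates incomparable pairs. One coordinate per element of $T$, as in Lemma~\ref{lem:low}, is out of the question: a box now covers few levels, so $\ell$ will be of order roughly $\sqrt n$ and $|T|=\ell^d$ may far exceed $n$. Instead, each coordinate separates any given pair $g\not\le g'$ with a small probability $\delta$, and there are at least $n/2$ independent coordinates. Fix a threshold $h$. The set $U=\{g:f(g)\ge h\}$ must be an upset of $T$ containing $g$ with the prescribed probability $p_{s(g)}$. This probability grows from layer to layer; we spend a part $\delta$ of each increment on upsets of the form $\{g_a\ge v\}$, which see a single coordinate of $g$, and the rest on upsets $\{s(g)\ge r\}$.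

\begin{proposition}\label{prop:scales}
Let $S\subseteq Q^n$ be $P$-free and let $0<\theta_0<\dots<\theta_{\ell-1}\le1$ satisfy $mV(\theta_s)\ge1$ and $\max I(\theta_s)<\min I(\theta_{s+1})$. Suppose that there are $h\in\{1,\dots,K\}$ and $\delta>0$ such that $p_s=P_{\theta_s}(X\ge h)$ satisfies
\begin{itemize}
\item[(i)] $\delta\le p_s-p_{s-1}$ for $1\le s<\ell$;
\item[(ii)] $\delta d\ell\le p_0$;
\item[(iii)] $\delta d^2\ell\le1-p_{\ell-1}$;
\item[(iv)] $\delta n\ge(4d+2)\log\ell$.
\end{itemize}
Then $\sum_{s=0}^{\ell-1}L(S\cap R(\theta_s))\le C$.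
\end{proposition}

\begin{proof}
\emph{A random upset.} Let $\epsilon_0=p_0-\delta d\ell$ and $\epsilon_r=p_r-p_{r-1}-\delta$ for $1\le r<\ell$; these are nonnegative by (i) and (ii). Choose one of the following alternatives: for each $a\in[d]$ and $v\in[(d+1)\ell]$, with probability $\delta$ let $U=\{g\in T:g_a\ge v\}$; for each $0\le r<\ell$, with probability $\epsilon_r$ let $U=\{g\in T:s(g)\ge r\}$; with the remaining probability let $U=\emptyset$. This is legitimate, because by (iii) the probabilities used add up to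
\[
d(d+1)\ell\delta+p_{\ell-1}-\delta(d\ell+\ell-1)\le p_{\ell-1}+\delta d^2\ell\le1 .
\]
For $g\in T_s$ and each $a$ there are $g_a$ values $v\le g_a$, so
\[
\mathbb P(g\in U)=\delta\sum_ag_a+\sum_{r\le s}\epsilon_r=\delta(d\ell+s)+p_s-\delta d\ell-\delta s=p_s .
\]
If $g\not\le g'$, say $g_a>g'_a$, the alternative $(a,v)$ with $v=g_a$ shows $\mathbb P(g\in U,\ g'\notin U)\ge\delta$.

\emph{A random increasing function.} By Lemma~\ref{lem:couple} there are sequences $X_0\le X_1\le\dots<h$ and $h\le Y_0\le Y_1\le\cdots$, independent of $U$, with $X_s\sim P_{\theta_s}(\,\cdot\mid X<h)$ and $Y_s\sim P_{\theta_s}(\,\cdot\mid X\ge h)$. Let $f(g)=Y_{s(g)}$ if $g\in U$ and $f(g)=X_{s(g)}$ otherwise. For $g\in T_s$ the law of $f(g)$ is the mixture of the two conditional laws with weights $p_s$ and $1-p_s$, which is $P_{\theta_s}$. Let $g<g'$ with layers $s<s'$. If $g\in U$, then $g'\in U$ and $Y_s\le Y_{s'}$; if $g\notin U$, then $f(g)=X_s\le\min(X_{s'},Y_{s'})$. So $f$ is increasing.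

\emph{The boxes.} Let $f_1,\dots,f_n$ be independent copies of $f$, independent of the frame, and let $\mathcal B_g=\mathcal B\bigl(\theta_{s(g)},(f_i(g))_{i\in[n]}\bigr)$. By Lemma~\ref{lem:hit}, $\mathbb P(S\cap\mathcal B_g\ne\emptyset)\ge cL(S\cap R(\theta_{s(g)}))$. Condition (A) of Lemma~\ref{lem:grid} always holds, by (A$'$). Let $E$ be the event that for every pair $g\not\le g'$ there is $i\in J_0$ with $f_i(g)\ge h>f_i(g')$; on $E$ condition (B) holds by (B$'$). There are at most $\ell^{2d}$ pairs, so by (iv)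
\[
\mathbb P(E^c)\le\ell^{2d}(1-\delta)^{n/2}\le\ell^{2d}e^{-\delta n/2}\le\ell^{-1}.
\]
Lemma~\ref{lem:grid} completes the proof.
\end{proof}

One threshold cannot serve means of very different sizes: by Lemma~\ref{lem:geom}(c), $1-p_{\ell-1}\le h/(1+\mu(\theta_{\ell-1}))$, and (iii) and (iv) forbid this to be much smaller than $1/n$. We shall therefore apply the proposition only to ranges of levels whose endpoints differ by a factor $n^\varepsilon$. The number of such ranges is the source of the term $\log k/\log n$, and Theorem~\ref{thm:sharp}(b) shows that this loss is real.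

\section{Regular points}\label{sec:regular}

A point $x$ with $n^{1/4}\le|x|\le Kn/2$ is \emph{irregular} if $\|x\|^2>16\rho(|x|)^2$, and \emph{regular} otherwise. To cover the regular points by sets $R(\theta)$ we use a net whose spacing is proportional to the width $\rho$ of the windows. Let $c_2=c_1/16$,
\[
y_0=n^{1/4},\qquad y_{t+1}=y_t+c_2\rho(y_t)\quad(t\ge0),
\]
and let $t_{\max}$ be the last index with $y_t\le Kn/2$. For $t\le t_{\max}$ define $\theta^{(t)}$ by $n\mu(\theta^{(t)})=y_t$ and put $\sigma_t^2=nV(\theta^{(t)})$. Every level $j\in[n^{1/4},Kn/2]$ lies in exactly one interval $[y_t,y_{t+1})$ with $t\le t_{\max}$. Neighboring windows $I(\theta^{(t)})$ overlap, but those $r$ steps apart do not, where $r=\lceil13dH/c_2\rceil$.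

\begin{lemma}\label{lem:net}
For $n$ large and $t\le t_{\max}$:
\begin{itemize}
\item[(a)] $mV(\theta^{(t)})\ge1$, and $|j-y_t|\le c_1\sigma_t$ for all $j\in[y_t,y_{t+1})$;
\item[(b)] $y_{t+r}\le2y_t$, and $\rho\le2\rho(y_t)$ on $[y_t,y_{t+r}]$;
\item[(c)] every regular $x$ with $|x|\in[y_t,y_{t+1})$ belongs to $R(\theta^{(t)})$;
\item[(d)] if $t+r\le t_{\max}$, then $\max I(\theta^{(t)})<\min I(\theta^{(t+r)})$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:rho}, $mV(\theta^{(t)})\ge\sigma_t^2/(4d)\ge y_t/(1000d)\ge n^{1/4}/(1000d)\ge1$, and $j-y_t<c_2\rho(y_t)\le16c_2\sigma_t$ since $\sqrt{250}<16$.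

(b) For $y\ge n^{1/4}$ we have $\rho(y)/y=\sqrt{1/y+1/n}\le\sqrt2\,n^{-1/8}$, so $y_{t+r}\le(1+\sqrt2\,n^{-1/8})^ry_t\le2y_t$, and $\rho(2y_t)\le2\rho(y_t)$.

(c) By (b) and \eqref{eq:rho}, $\|x\|^2\le16\rho(|x|)^2\le64\rho(y_t)^2\le16000\sigma_t^2$; the other condition is (a).

(d) The centers of the two windows are at distance $\frac mn(y_{t+r}-y_t)\ge\frac{rc_2\rho(y_t)}{4d}>3H\rho(y_t)$, and $H(\sigma_t+\sigma_{t+r})\le H(\rho(y_t)+\rho(y_{t+r}))\le3H\rho(y_t)$.
\end{proof}

\begin{lemma}\label{lem:regular}
For $n$ large and $S$ $P$-free, the regular points of $S$ have mass at most $C\bigl(1+\frac{\log k}{\log n}\bigr)$.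
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:net}(c) the mass is at most $\sum_{t\le t_{\max}}L(S\cap R(\theta^{(t)}))$. Let $\varepsilon=1/60$ and $\beta=n^\varepsilon$. Group the indices $t$ according to the integer $q\ge0$ with $y_t\in[n^{1/4}\beta^q,n^{1/4}\beta^{q+1})$. Since $y_t\le kn$, we have $q\le60\bigl(\frac34+\frac{\log k}{\log n}\bigr)$. Each group is an interval of indices; split it into residue classes modulo $r$. It suffices to apply Proposition~\ref{prop:scales} to one class, whose parameters we rename $\theta_0<\dots<\theta_{\ell-1}$. The conditions on $V$ and $I$ are Lemma~\ref{lem:net}(a),(d). Let $\mu_s=\mu(\theta_s)$, $\mu_*=\mu_0\ge n^{-3/4}$, $h=\lceil\mu_*/2\rceil$ and $\nu=\min(1,\sqrt{\mu_*})\in[n^{-3/8},1]$. All $\mu_s$ lie in $[\mu_*,\beta\mu_*]$, so Lemma~\ref{lem:threshold} applies on the whole interval $[\mu_0,\mu_{\ell-1}]$.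

\emph{The size of $\ell$.} Net points in $[z,2z]$ are at least $c_2\rho(z)$ apart, so there are at most $1+z/(c_2\rho(z))$ of them, and $z/\rho(z)\le\min(\sqrt z,\sqrt n)\le\sqrt{\beta n}\,\nu$ for $z\le\beta n\mu_*$. The interval $[n\mu_*,\beta n\mu_*]$ is covered by at most $1+\log_2\beta$ blocks $[z,2z]$ with $z=2^in\mu_*\le\beta n\mu_*$, and $\sqrt{\beta n}\,\nu\ge1$. Hence $\ell\le C\log n\cdot n^{1/2+\varepsilon/2}\nu\le n^{1/2+\varepsilon}\nu$.

\emph{Condition (i).} We have $\mu_s\le2\mu_{s-1}$ by Lemma~\ref{lem:net}(b), and $\mu_s-\mu_{s-1}\ge c_2\rho(n\mu_{s-1})/n=c_2\sqrt{\mu_{s-1}(1+\mu_{s-1})/n}$. Integrating the bound on $dp/d\mu$,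
\[
p_s-p_{s-1}\ge\frac{c_2}{432\beta^2\sqrt n}\cdot\frac{\sqrt{\mu_{s-1}(1+\mu_{s-1})}}{\max(1,\mu_{s-1})}\ge\frac{c_2}{432}\,\nu n^{-1/2-2\varepsilon},
\]
because $\sqrt{\mu(1+\mu)}/\max(1,\mu)\ge\min(1,\sqrt\mu)$.

\emph{Conditions (ii) and (iii).} Since $p_0\ge\frac13\nu^2$, $1-p_{\ell-1}\ge\frac1{18\beta}$ and $\nu\le1$,
\[
\frac{p_0}{d\ell}\ge\frac{\nu n^{-1/2-\varepsilon}}{3d},\qquad\frac{1-p_{\ell-1}}{d^2\ell}\ge\frac1{18d^2n^{1/2+2\varepsilon}\nu}\ge\frac{\nu n^{-1/2-2\varepsilon}}{18d^2}.
\]
So (i)--(iii) hold with $\delta=c\,\nu n^{-1/2-2\varepsilon}$, where $c=\min\bigl(\frac{c_2}{432},\frac1{18d^2}\bigr)$.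

\emph{Condition (iv).} Here the lower cutoff $n^{1/4}$ is used: $\delta n\ge cn^{1/2-3/8-1/30}=cn^{11/120}\ge(4d+2)\log n\ge(4d+2)\log\ell$ for $n$ large.
\end{proof}

\section{Irregular points and the proof of Theorem~\ref{thm:main}}\label{sec:irregular}

Under $P_\theta^n$ the mean of $\|x\|^2$ is at most $2\rho^2$, so irregular points form a tiny proportion of each level. We record this with the constant $15$ in place of $16$, to leave room for a perturbation.

\begin{lemma}\label{lem:rare}
Let $\mathcal I=\{x\in Q^n:\|x\|^2\ge15\rho(|x|)^2\}$. For $n$ large and $b\le Kn/2$,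
\[
L(\{x\in\mathcal I:n^{1/4}\le|x|\le b\})\le C\,b\,e^{-n^{1/40}} .
\]
\end{lemma}

\begin{proof}
Fix $t$ with $y_t\le b$ and write $\mathbb P_t=P^n_{\theta^{(t)}}$. For an integer $j\in[y_t,y_{t+1})$, Lemmas~\ref{lem:local} and~\ref{lem:net}(a) give $\mathbb P_t(|x|=j)\ge c_0/\sigma_t$. As $\mathbb P_t$ conditioned on $|x|=j$ is uniform on $A_j$ and $\rho(j)\ge\rho(y_t)$,
\[
\sum_{j\in[y_t,y_{t+1})}\frac{|\mathcal I\cap A_j|}{|A_j|}\le\frac{\sigma_t}{c_0}\,\mathbb P_t\bigl(\|x\|^2\ge15\rho(y_t)^2\bigr).
\]
Since $\sigma_t\le\rho(y_t)=(y_{t+1}-y_t)/c_2$ and $y_{t+1}\le2y_t$, we have $\sum_{t:\,y_t\le b}\sigma_t\le2b/c_2$. It remains to bound the probability by $e^{-n^{1/40}}$.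

The coordinates may be as large as $K$, so we truncate them. Let $\mu=y_t/n\ge n^{-3/4}$, $\rho^2=n\mu(1+\mu)$, $\mathcal R=(1+\mu)n^{1/32}$ and $\xi_i=\min(x_i,\mathcal R)^2\in[0,\mathcal R^2]$. By Lemma~\ref{lem:geom}(b), $\mathbb E\sum_i\xi_i\le2\rho^2$. As $15\ge2e^2$, Lemma~\ref{lem:tail} gives $\mathbb P_t(\sum_i\xi_i\ge15\rho^2)\le e^{-14\rho^2/\mathcal R^2}$, where $\rho^2/\mathcal R^2=n^{15/16}\frac\mu{1+\mu}\ge\frac12n^{3/16}$. With $h'=\lceil2\mu\rceil\le2(1+\mu)$, Markov's inequality gives $\mathbb P_t(x_i\ge h')\le\frac12$, and Lemma~\ref{lem:geom}(a) gives $\mathbb P_t(x_i\ge\mathcal R)\le2^{-\lfloor\mathcal R/h'\rfloor}\le2\cdot2^{-n^{1/32}/2}$. In total the probability is at most $e^{-7n^{3/16}}+2n2^{-n^{1/32}/2}\le e^{-n^{1/40}}$.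
\end{proof}

Rarity alone does not suffice: the number of levels is about $kn$, and $k$ may be arbitrarily large compared with $e^{n^{1/40}}$. On levels near $Y$ we regain the missing factor from $P$-freeness. Cut the grid into cubes of side about $Y/n^3$. They are so small that irregularity and the level size hardly change inside a cube, and $S$ occupies only a proportion $O(n^3/Y)$ of each.

\begin{lemma}\label{lem:irregular}
Let $n$ be large, $S$ $P$-free and $n^{1/4}\le Y\le Kn/2$. The irregular points $x\in S$ with $Y\le|x|<2Y$ have mass at most $1/n$.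
\end{lemma}

\begin{proof}
If $Y\le n^4$, Lemma~\ref{lem:rare} with $b=\min(2Y,Kn/2)$ gives the bound $Cn^4e^{-n^{1/40}}\le1/n$. Let $Y>n^4$ and $a=\lfloor Y/n^3\rfloor\ge Y/(2n^3)$; then $1\le a\le k$ because $Y\le Kn/2$. Partition $Q$ into intervals with at least $a$ and fewer than $2a$ elements (cut off intervals of length $a$ and join the remainder to the last one), and partition $Q^n$ into the products $G=G_1\times\dots\times G_n$ of such intervals. Fixing all but the first $d$ coordinates and applying Lemma~\ref{lem:box},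
\begin{equation}\label{eq:cube}
|S\cap G|\le C_P(2a)^{d-1}\prod_{i>d}|G_i|\le\frac{C|G|}a .
\end{equation}

Let $x\in G$ be irregular with $j=|x|\in[Y,2Y)$, and let $y\in G$. From $16j^2/n<\|x\|^2\le Kj$ we get $j<Kn/16$ and $\|x\|>4j/\sqrt n$. Since $|x_i-y_i|<2a\le2Y/n^3$,
\[
\bigl||y|-j\bigr|\le2Y/n^2\le2j/n^2,\qquad\|y\|\ge\|x\|-2jn^{-5/2}\ge\bigl(1-\tfrac12n^{-2}\bigr)\|x\|,
\]
and $\rho(|y|)\le(1+2n^{-2})\rho(j)$. As $16(1-\frac12n^{-2})^2(1+2n^{-2})^{-2}\ge15$ for $n$ large, $y\in\mathcal I$. Also $n^{1/4}\le Y/2\le|y|\le\min(3Y,Kn/2)$.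

Next, $|A_{|y|}|\le e^2|A_j|$. For $|y|\le j$ this is \eqref{eq:mono}. Otherwise we use $|A_{u+1}|\le(1+\frac nu)|A_u|$: the map $(z,i)\mapsto(z-\mathbf e_i,i)$, which lowers the $i$-th coordinate by one, is injective on the pairs with $z\in A_{u+1}$, $z_i\ge1$, so
\[
(u+1)|A_{u+1}|=\sum_{z\in A_{u+1}}\sum_iz_i\le\sum_{z'\in A_u}\sum_i(z'_i+1)=(u+n)|A_u| .
\]
At most $2Y/n^2$ steps with $u\ge Y$ lead from $j$ to $|y|$, at a cost of at most $\exp\bigl(\frac{2Y}{n^2}\cdot\frac nY\bigr)\le e^2$.

Let $G$ be a cube containing a point of the kind counted in the lemma, and let $x_0$ be such a point with $|A_{|x_0|}|$ smallest. By \eqref{eq:cube}, the mass of these points in $G$ is at most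
\[
\frac{|S\cap G|}{|A_{|x_0|}|}\le\frac Ca\cdot\frac{|G|}{|A_{|x_0|}|}\le\frac{Ce^2}a\sum_{y\in G}\frac1{|A_{|y|}|}=\frac{Ce^2}aL(G).
\]
These cubes are disjoint subsets of the set in Lemma~\ref{lem:rare} with $b=\min(3Y,Kn/2)$. The total is at most $\frac Ca\,Ye^{-n^{1/40}}\le Cn^3e^{-n^{1/40}}\le1/n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:tools} we may take $d=\dim P\ge2$ and $n$ large, and consider only levels $j\le Kn/2$. The levels $j<n^{1/4}$ contribute at most $C$ (Lemma~\ref{lem:low}), and the regular points at most $C\bigl(1+\frac{\log k}{\log n}\bigr)$ (Lemma~\ref{lem:regular}). The irregular points lie in the ranges $[Y,2Y)$ with $Y=2^in^{1/4}\le Kn/2$, of which there are at most $1+\log_2(kn)$; by Lemma~\ref{lem:irregular} they contribute at most $(1+\log_2(kn))/n\le C\bigl(1+\frac{\log k}{\log n}\bigr)$.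
\end{proof}

\section{Forbidding a weak order}\label{sec:weak}

Let $P$ be a weak order that is not a chain, and $p=|P|\ge2$. We prove Theorem~\ref{thm:sharp}(c). A weak order is the intersection of two linear extensions that order each of its antichains in opposite ways, so $\dim P=2$. For $n=2$ the upper bound is Theorem~\ref{thm:fixedn} and the lower bound is \eqref{eq:harmonic}.

Let $n\ge3$. Let $W$ be the ordinal sum of $p$ antichains with $p$ elements each. It is self-dual, has dimension $2$, and contains a copy of $P$, so $P$-free sets are $W$-free. We bound $L(S)$ for $W$-free $S$, and by the duality of Section~\ref{sec:tools} only on the levels $j\le Kn/2$. Constants depend only on $W$.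

Now stacked boxes suffice. Suppose that sets $\mathcal B_0,\mathcal B_1,\dots$ satisfy $x<x'$ whenever $x\in\mathcal B_s$, $x'\in\mathcal B_{s'}$, $s<s'$. Call $s$ \emph{rich} if $S\cap\mathcal B_s$ contains an antichain with $p$ elements. Then at most $p-1$ indices are rich, since $p$ rich indices give a copy of $W$. For the other $s$, Dilworth's theorem (a finite poset whose antichains have at most $p-1$ elements is a union of $p-1$ chains) bounds $|S\cap\mathcal B_s|$ by $p-1$ times the size of the longest chain in $\mathcal B_s$. In a box of side $w$ and dimension $d$ this is of order $w$ instead of $w^{d-1}$.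

\subsection{Boxes along a random ray}

The boxes of Section~\ref{sec:boxes} need $n$ large and miss the irregular points, for which Lemma~\ref{lem:irregular} leaves a term $(\log k)/n$. Both gaps concern mainly the levels below $k$, where the constraint $x_i\le K$ is inactive and the levels are dilates of one simplex. There we use $n$-dimensional boxes strung along a random ray, with ratio $\lambda=e^{1/n}$ between consecutive scales. For fixed $n$ the box at scale $\lambda^s$ has sides of order $\lambda^s$; after normalization by $\lambda^{s(n-1)}$ a rich box contributes $O(1)$ and any other box $O(\lambda^{s(2-n)})$, which is summable in $s$ when $n\ge3$ and not when $n=2$. The proof has to control short sides, which occur when the ray is close to a coordinate hyperplane. We use the coordinates $z=x+(1,\dots,1)\in[k]^n$.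

\begin{lemma}\label{lem:ray}
Let $n\ge3$ and let $S'\subseteq[k]^n$ be $W$-free with $n^{10}\le|z|\le k$ for all $z\in S'$. Then $L(S')\le Cn^{9/2}$. If moreover $n$ is large and $\|z\|^2\ge15.5\,|z|^2/n$ for all $z\in S'$, then $L(S')\le C$.
\end{lemma}

\begin{proof}
Let $\lambda=e^{1/n}$; then $\frac1n\le\lambda-1\le\frac1n+\frac1{n^2}$ and $1-\lambda^{-1}\ge\frac1n\bigl(1-\frac1{2n}\bigr)$. Let $\tau_1,\dots,\tau_n$ be independent exponential variables with mean $1$, and for $s\in\mathbb Z$ let
\[
\mathcal B_s=\{z\in\mathbb Z^n:\tau_i\lambda^s\le z_i<\tau_i\lambda^{s+1}\text{ for all }i\}.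
\]
For $s<s'$ every point of $\mathcal B_s$ is strictly below every point of $\mathcal B_{s'}$. For $z\in S'$ define $s(z)$ by $n\lambda^{s(z)}\le|z|<n\lambda^{s(z)+1}$, and let $S'_s=\{z\in S':s(z)=s\}$. If $S'_s\ne\emptyset$, then $\lambda^s\ge n^9/\lambda\ge\Lambda:=n^9/3\ge1$, so $s\ge0$.

\emph{Step 1: the mass as an expectation.} Let $z\in S'_s$ and $N=|z|$. By \eqref{eq:level}, as $n^{10}\le N\le k$, the level of $z$ has size
\[
\binom{N-1}{n-1}\ge\frac{N^{n-1}(1-n/N)^n}{(n-1)!}\ge\frac{N^{n-1}}{2(n-1)!}\ge\frac{n^{n-1}\lambda^{s(n-1)}}{2(n-1)!}.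
\]
Put $u_i=z_i\lambda^{-s}$; then $\sum_iu_i<n\lambda\le n+2$. Since $(1-\frac1{2n})^n\ge\frac12$,
\[
\mathbb P(z\in\mathcal B_s)=\prod_i\mathbb P(u_i/\lambda<\tau_i\le u_i)\ge\prod_iu_i(1-\lambda^{-1})e^{-u_i}\ge\tfrac12e^{-n-2}n^{-n}\lambda^{-sn}\prod_iz_i .
\]
So the mass of $z$ divided by $\mathbb P(z\in\mathcal B_s)$ is at most $4e^{n+2}n!\,\lambda^s/\prod_iz_i\le4e^3\sqrt n\,\lambda^s\prod_i(n/z_i)$, by $n!\le e\sqrt n\,(n/e)^n$. Hence
\begin{equation}\label{eq:star}
L(S')\le\mathbb E\sum_{s:\,\lambda^s\ge\Lambda}\ \sum_{z\in S'_s\cap\mathcal B_s}4e^3\sqrt n\,\lambda^s\prod_i\frac n{z_i}.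
\end{equation}

\emph{Step 2: the sides of a box.} Let $\lambda^s\ge\Lambda$ and $\mathcal B_s\ne\emptyset$. Let $a_i=\tau_i\lambda^s$ and let $w_i\ge1$ be the number of integers in $[a_i,\lambda a_i)$. Then $w_i\ge\max(1,\frac{a_i}n-1)\ge\frac{a_i}{2n}$ and $w_i\le(\lambda-1)a_i+1$. For $z\in\mathcal B_s$ we have $z_i\ge\max(a_i,1)\ge\max(\Lambda\tau_i,1)$, so
\[
w_i\,\frac n{z_i}\le\psi(\tau_i):=1+\frac1n+\frac n{\max(\Lambda\tau_i,1)},\qquad\prod_i\frac n{z_i}\le\frac\Psi{\prod_iw_i},\qquad\Psi=\prod_i\psi(\tau_i).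
\]
Write $w_{(1)}\ge w_{(2)}\ge w_{(3)}$ and $\tau_{(1)}\ge\tau_{(2)}\ge\tau_{(3)}$ for the three largest values among the $w_i$ and among the $\tau_i$; this is where $n\ge3$ enters. From $w_i\ge\tau_i\lambda^s/(2n)$ we get
\begin{equation}\label{eq:sides}
\frac{\lambda^s}{w_{(2)}}\le\frac{2n}{\tau_{(2)}},\qquad\frac1{w_{(3)}}\le\min\Bigl(1,\frac{2n}{\tau_{(3)}\lambda^s}\Bigr).
\end{equation}

\emph{Step 3: counting points.} Call $s$ rich if $S'_s\cap\mathcal B_s$ contains a $p$-element antichain; at most $p-1$ values of $s$ are rich. For any $s$, fix all coordinates except the two longest directions and cut the $w_{(1)}\times w_{(2)}$ rectangle into at most $2w_{(1)}/w_{(2)}$ pieces with both sides at most $w_{(2)}$. Lemma~\ref{lem:box} with $d=2$ allows $C_Ww_{(2)}$ points per piece, so $|S'_s\cap\mathcal B_s|\le2C_W\prod_iw_i/w_{(2)}$. By \eqref{eq:sides}, a rich $s$ contributes at most $C\sqrt n\,\lambda^s\Psi/w_{(2)}\le Cn^{3/2}\Psi/\tau_{(2)}$ to the sum in \eqref{eq:star}.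

A chain in $\mathcal B_s$ has at most $1+\sum_i(w_i-1)\le nw_{(1)}$ elements. So if $s$ is not rich, $|S'_s\cap\mathcal B_s|\le(p-1)nw_{(1)}$, and $s$ contributes at most
\[
Cn^{3/2}\frac{\lambda^s\Psi}{w_{(2)}w_{(3)}}\le Cn^{5/2}\frac\Psi{\tau_{(2)}}\min\Bigl(1,\frac{2n}{\tau_{(3)}\lambda^s}\Bigr).
\]
Let $\log^+=\max(\log,0)$. For $\gamma>0$ at most $1+n\log^+\gamma$ integers $s\ge0$ have $\lambda^s<\gamma$, and the remaining terms of $\sum_{s\ge0}\min(1,\gamma\lambda^{-s})$ sum to at most $1/(1-\lambda^{-1})\le2n$. With $\gamma=2n/\tau_{(3)}$ the sum is at most $Cn^2(1+\log^+\frac1{\tau_{(3)}})$. Put $G=(1+\log^+\frac1{\tau_{(3)}})/\tau_{(2)}$, and let $D$ be any event outside which all sets $S'_s\cap\mathcal B_s$ are empty. H\"older's inequality with exponents $6,\frac32,6$ gives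
\begin{equation}\label{eq:holder}
L(S')\le Cn^{9/2}\,\mathbb E[\Psi G1_D]\le Cn^{9/2}\,\|\Psi\|_6\,\|G\|_{3/2}\,\mathbb P(D)^{1/6}.
\end{equation}

\emph{Step 4: moments.} If $\tau_{(2)}\le\epsilon$, two of $\tau_1,\tau_2,\tau_3$ are at most $\epsilon$; if $\tau_{(3)}\le\epsilon$, one of them is. So $\mathbb P(\tau_{(2)}\le\epsilon)\le3\epsilon^2$ and $\mathbb P(\tau_{(3)}\le\epsilon)\le3\epsilon$. Hence $\mathbb E\tau_{(2)}^{-7/4}\le1+\int_1^\infty3u^{-8/7}du=22$, and $\mathbb P(\log^+\frac1{\tau_{(3)}}>u)\le3e^{-u}$ bounds all moments of $\log^+\frac1{\tau_{(3)}}$ by absolute constants. By H\"older's inequality with exponents $\frac76$ and $7$,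
\[
\mathbb EG^{3/2}\le\bigl(\mathbb E\tau_{(2)}^{-7/4}\bigr)^{6/7}\Bigl(\mathbb E\bigl(1+\log^+\tfrac1{\tau_{(3)}}\bigr)^{21/2}\Bigr)^{1/7}\le C .
\]
Let $\chi=1/\max(\Lambda\tau_1,1)\in(0,1]$. Splitting at $\tau_1=1/\Lambda$ and $\tau_1=1$ gives $\mathbb E\chi\le\frac1\Lambda+\frac{\log\Lambda}\Lambda+\frac1\Lambda$, so $n^6\mathbb E\chi\le C/n$ since $\Lambda=n^9/3$. As $(n\chi)^i\le n^6\chi$ for $1\le i\le6$, the binomial expansion gives $\mathbb E\psi(\tau_1)^6\le(1+\frac1n)^6+Cn^6\mathbb E\chi\le1+\frac Cn$, and by independence $\mathbb E\Psi^6\le(1+\frac Cn)^n\le C$. Taking for $D$ the sure event in \eqref{eq:holder} proves the first claim.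

\emph{Step 5: the second claim.} If $z\in S'_s\cap\mathcal B_s$, then $\tau_i>z_i\lambda^{-s-1}$ for all $i$, so $\|\tau\|\ge\lambda^{-s-1}\|z\|\ge\lambda^{-s-1}\sqrt{15.5}\,|z|/\sqrt n\ge\lambda^{-1}\sqrt{15.5\,n}$. For $n$ large we may thus take $D=\{\|\tau\|^2\ge15n\}$. Apply Lemma~\ref{lem:tail} to $\xi_i=\min(\tau_i,n^{1/32})^2$ with $M=n^{1/16}$ and $\eta=2n$ (as $\mathbb E\tau_i^2=2$): $\mathbb P(D)\le e^{-14n^{15/16}}+ne^{-n^{1/32}}\le e^{-n^{1/40}}$ for $n$ large, and $n^{9/2}e^{-n^{1/40}/6}\le C$.
\end{proof}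

\subsection{Proof of Theorem~\ref{thm:sharp}(c) for $n\ge3$}

\emph{Bounded $n$.} We show $L(S)\le C_{W,n}$ for each $n\ge3$; this settles the finitely many $n$ below any bound depending only on $W$. If $k<2n$, there are at most $2n^2$ levels. Let $k\ge2n$. The levels with $j+n<n^{10}$ contribute at most $n^{10}$, and those with $n^{10}\le j+n\le k$ at most $Cn^{9/2}$ by Lemma~\ref{lem:ray}. The levels with $k-n<j\le Kn/2$ have, by \eqref{eq:mono} and \eqref{eq:level}, size at least $|A_{k-n}|=\binom{k-1}{n-1}\ge(k/2)^{n-1}/(n-1)!$, while $|S|\le C_Wk^{n-1}$ by Lemma~\ref{lem:box}; they contribute at most $C_W2^{n-1}(n-1)!$.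

\emph{Large $n$, low levels.} The levels $j<n^{1/4}$ contribute at most $C$ by Lemma~\ref{lem:low}, applied to $W$ with $d=2$.

\emph{Large $n$, regular points.} We use Sections~\ref{sec:boxes} and~\ref{sec:regular} for $W$ with $d=4$. No threshold is needed, so the whole net can be treated at once. Split the indices $t\le t_{\max}$ into residue classes modulo $r$, and let $\theta_0<\theta_1<\cdots$ be the parameters of one class, with $\tilde\sigma_s^2=nV(\theta_s)$. By Lemma~\ref{lem:couple} with $J=Q$ there are independent sequences $f_i(0)\le f_i(1)\le\cdots$ $(i\in[n])$, independent of the frame, with $f_i(s)\sim P_{\theta_s}$. Let $\mathcal B_s=\mathcal B(\theta_s,(f_i(s))_i)$. By (A$'$) and Lemma~\ref{lem:net}(d) these boxes are stacked, so at most $p-1$ of them are rich, and those have $|S\cap\mathcal B_s|\le C\tilde\sigma_s^3$ by Lemma~\ref{lem:hit}. A chain in $[w]^4$ has at most $4w$ elements, so the others have $|S\cap\mathcal B_s|\le C\tilde\sigma_s$. By Lemma~\ref{lem:hit},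
\[
c\sum_sL(S\cap R(\theta_s))\le\mathbb E\sum_s\tilde\sigma_s^{-3}|S\cap\mathcal B_s|\le C+C\sum_s\tilde\sigma_s^{-2}.
\]
Over the whole net, by \eqref{eq:rho}, Lemma~\ref{lem:net}(b) and $\rho(y)\ge\sqrt y$,
\[
\sum_t\sigma_t^{-2}\le\frac{250}{c_2}\sum_t\frac{y_{t+1}-y_t}{\rho(y_t)^3}\le\frac{2000}{c_2}\int_1^\infty\frac{dy}{\rho(y)^3}\le\frac{2000}{c_2}\int_1^\infty y^{-3/2}dy=\frac{4000}{c_2}.
\]
With Lemma~\ref{lem:net}(c), the regular points contribute at most $C$. (The choice $d=3$ would lead to $\int\rho^{-2}\,dy=\int dy/(y+y^2/n)$, which over $[n^{1/4},n/2]$ is of order $\log n$.)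

\emph{Large $n$, irregular points.} Cover the levels by the ranges $[Y,2Y)$, $Y=2^in^{1/4}$; by Lemma~\ref{lem:irregular} the irregular points of $S$ in one range have mass at most $1/n$. The levels with $j+n<n^{10}$ meet $O(\log n)$ ranges. If $k<2n$, all levels $j\le Kn/2<n^2$ are of this kind. If $k\ge2n$, the levels with $k-n<j\le Kn/2$ lie in $[k/2,kn/2]$ and meet at most $2+\log_2n$ ranges. These two groups contribute $O((\log n)/n)$. There remain the irregular $x$ with $n^{10}\le|x|+n\le k$. For $z=x+(1,\dots,1)$ we have $|x|=|z|-n\ge(1-n^{-9})|z|$, so $\|z\|\ge\|x\|>4|x|/\sqrt n\ge4(1-n^{-9})|z|/\sqrt n$ and $\|z\|^2\ge15.5\,|z|^2/n$. The second claim of Lemma~\ref{lem:ray} bounds their mass by $C$.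

Adding the contributions gives $L(S)\le C(P)$ for all $n\ge3$, and the proof of Theorem~\ref{thm:sharp} is complete. \qed

\begin{thebibliography}{9}

\bibitem{Harper} Harper, 1974.

\bibitem{Hoggar} Hoggar, 1974.

\bibitem{HK} Hsieh and Kleitman, 1973.

\bibitem{Tomon} Istv\'an Tomon, \emph{Forbidden induced subposets in the grid}, arXiv:1705.09551 (2017).

\end{thebibliography}
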